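\title{Vector bundles on the standard NC-smooth thickening\\ of an abelian surface}

\begin{abstract}
Every abelian variety $A$ has a standard NC-smooth thickening $A^{NC}$. It was conjectured that an object of $D^b(A)$ extends to a bounded complex of vector bundles on $A^{NC}$ if and only if its Fourier--Mukai transform is supported in dimension at most one. We show that the ``only if'' direction fails. On a complex abelian surface, every simple vector bundle $E$ with $\chi(E)=0$ and $c_1(E)^2\neq0$ extends to $A^{NC}$, and every abelian surface carries such a bundle of rank two whose transform is supported on the whole dual surface. The extension is built order by order from a Dolbeault model. A lemma on cyclic words in two letters shows that every obstruction after the first one can be canceled by correcting the previous order. We also show that the Chern character of an object that extends vanishes in degrees $\ge2$.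
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $R$ be an associative algebra. For $l\ge2$ let $R^{\mathrm{Lie}}_l$ be the span of the iterated commutators $[r_1,[r_2,\dots,[r_{l-1},r_l]\dots]]$. The \emph{commutator filtration} of $R$ consists of the two-sided ideals
\[
\mathcal F^dR=\sum R\cdot R^{\mathrm{Lie}}_{l_1}\cdot R\cdots R\cdot R^{\mathrm{Lie}}_{l_m}\cdot R,\qquad d\ge1,
\]
where the sum runs over all $m\ge1$ and $l_1,\dots,l_m\ge2$ with $\sum_j(l_j-1)\ge d$. Thus $\mathcal F^d$ counts brackets, and $R/\mathcal F^1R$ is the abelianization of $R$. Following Kapranov, an \emph{NC-smooth thickening} of a smooth variety $X$ of dimension $n$ is a sheaf of algebras $\mathcal O_X^{NC}$ on $X$ which, formally locally near each point, looks like the completion of a free algebra on $n$ generators with respect to the commutator filtration; its quotient by the ideal generated by commutators is $\mathcal O_X$. One thinks of $X$ as the commutative locus of a smooth noncommutative space and of $\mathcal O^{NC}_X$ as the functions on its formal neighborhood.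

An abelian variety $A$ of dimension $g$ has a natural translation-invariant NC-smooth thickening $A^{NC}$, called \emph{standard}. Holomorphically it is obtained from the standard thickening of $\mathbb C^g$, the one defined by the free algebra $\mathbb C\langle x_1,\dots,x_g\rangle$, by descent along the translations by the lattice. Algebraically it is built from the canonical flat connection on $A$. Section~\ref{sec:model} gives an explicit model. A \emph{vector bundle on $A^{NC}$} is a locally free $\mathcal O_{A^{NC}}$-module of finite rank, and its \emph{reduction} is its base change along $\mathcal O_{A^{NC}}\to\mathcal O_A$. An object $E\in D^b(A)$ \emph{extends to a bounded complex of vector bundles on $A^{NC}$} if it is isomorphic to the reduction of such a complex.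

Let $\hat A$ be the dual abelian variety, $\mathcal P$ the Poincar\'e bundle on $A\times\hat A$, and $P_\xi=\mathcal P|_{A\times\{\xi\}}$ the line bundle of degree zero that corresponds to $\xi\in\hat A$. The Fourier--Mukai transform is $\Phi\colon D^b(A)\to D^b(\hat A)$, $\Phi(E)=R\hat\pi_*(\pi^*E\otimes\mathcal P)$, where $\pi,\hat\pi$ are the two projections. By base change the derived fiber of $\Phi(E)$ at $\xi$ is $R\Gamma(A,E\otimes P_\xi)$. By Nakayama's lemma, applied to the top cohomology sheaf that is nonzero at $\xi$, a bounded complex of coherent sheaves has nonzero derived fiber exactly at the points of its support. Hence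
\begin{equation}\label{eq:supp}
\operatorname{Supp}\Phi(E)=\{\xi\in\hat A:\ R\Gamma(A,E\otimes P_\xi)\neq0\}.
\end{equation}
(Other conventions for $\Phi$ replace $\xi$ by $-\xi$, which does not change dimensions.) The following is posed in \cite{Pol}.

\medskip
\noindent\textbf{Conjecture B.} \emph{An object $E\in D^b(A)$ extends to a bounded complex of vector bundles on $A^{NC}$ if and only if $\dim\operatorname{Supp}\Phi(E)\le1$.}
\medskip

The ``if'' direction is known. The simplest cases support the converse as well. If $g=1$, the free algebra on one generator is commutative, so $A^{NC}=A$, every object extends, and $\dim\hat A=1$. Next let $A=C_1\times C_2$ be a product of elliptic curves with origins $o_1,o_2$, and let $N=\mathcal O(ao_1)\boxtimes\mathcal O(bo_2)$. If $b=0$, then $N$ is pulled back from $C_1=C_1^{NC}$ and therefore extends (Lemma~\ref{lem:pullback}); by the K\"unneth formula $N\otimes(P_{\xi_1}\boxtimes P_{\xi_2})$ has cohomology only if $\xi_2=0$, so the support lies on a curve. The case $a=0$ is symmetric. If $ab\neq0$, then $\chi(N\otimes P_\xi)=ab\ne0$ for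 all $\xi$, so the support is $\hat A$, and $N$ does not extend by Theorem~\ref{thm:compl}(b) below, because $\operatorname{ch}_2(N)=ab$. In general, Theorem~\ref{thm:compl}(b) shows that if $E$ extends, then $\operatorname{ch}\Phi(E)$ lives in the two top even degrees, as it would for a complex supported on a curve. The Chern character, however, is an alternating sum over the cohomology sheaves of $\Phi(E)$, and large supports can cancel in it. This is what happens in the counterexamples.

\subsection{Results}
We work over $\mathbb C$. A vector bundle $E$ is \emph{simple} if $\operatorname{End}E=\mathbb C$. Chern characters are taken in singular cohomology.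

\begin{theorem}\label{thm:main}
Let $A$ be an abelian surface and $E$ a simple vector bundle on $A$ with $\chi(E)=0$ and $c_1(E)^2\neq0$. Then $E$ extends to a vector bundle on $A^{NC}$.
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $A=C_1\times C_2$ be a product of elliptic curves, $L=\mathcal O(o_1)\boxtimes\mathcal O(2o_2)$ and $M=\mathcal O(2o_1)\boxtimes\mathcal O(-o_2)$. Then $\operatorname{Ext}^1(M,L)\neq0$. For every non-split extension $0\to L\to E\to M\to0$ the bundle $E$ extends to a vector bundle on $A^{NC}$, but $\operatorname{Supp}\Phi(E)=\hat A$ has dimension $2$. In particular, Conjecture B is false.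
\end{theorem}

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] Every complex abelian surface carries a vector bundle of rank $2$ that violates Conjecture B. If an abelian variety $A$ of any dimension surjects onto an abelian surface, then Conjecture B fails for $A$.
\item[(b)] On any abelian variety $A$, if $E\in D^b(A)$ extends to a bounded complex of vector bundles on $A^{NC}$, then $\operatorname{ch}_m(E)=0$ for all $m\ge2$. Hence, if moreover $\Phi(E)$ is a shift of a sheaf, then $\dim\operatorname{Supp}\Phi(E)\le1$.
\item[(c)] A finite direct sum of simple vector bundles on an abelian surface $A$ extends to a bounded complex of vector bundles on $A^{NC}$ if and only if each summand has $\chi=0$.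
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:compl} is not needed for the disproof. The known direction of Conjecture B is used only in one case of part (c).

\subsection{Outline of the method}
The sheaf $\mathcal O_{A^{NC}}$ is an inverse limit of extensions $B_n\to B_{n-1}$ with kernel $\mathcal O_A\otimes K_n$, where $K_n$ is a finite-dimensional space of noncommutative polynomials of degree $n$ (Section~\ref{sec:model}). The obstruction to lifting a bundle from $B_{n-1}$ to $B_n$ lies in $H^2(A,\mathcal{E}nd\,E)\otimes K_n$. For a simple bundle on a surface this is just $K_n$, via the trace, but it is nonzero for every $n\ge2$, so there are infinitely many obstructions to cancel. In Section~\ref{sec:dolb} we encode the lifts as solutions of a Maurer--Cartan equation in the Dolbeault complex. This gives a closed formula for the trace of the $n$-th obstruction and shows that it is a sum of commutators in the free algebra. In Section~\ref{sec:surface} we show that the obstruction for $n=2$ is a multiple of $\chi(E)$, and that for $n\ge3$ the freedom in choosing the lift to $B_{n-1}$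 is exactly large enough to cancel the $n$-th obstruction. Section~\ref{sec:examples} constructs the counterexamples, and Section~\ref{sec:first} studies the first obstruction for complexes.

\section{A model of the standard thickening}\label{sec:model}

Write $A=\mathbb C^g/\Gamma$ with coordinates $z_1,\dots,z_g$, and let $\partial_i=\partial/\partial z_i$ be the corresponding basis of commuting invariant vector fields; they are algebraic. Let $T=\mathbb C\langle e_1,\dots,e_g\rangle=\bigoplus_nT_n$ be the free algebra graded by word length, and let $\partial_{e_i}$ be the derivation of $T$ with $\partial_{e_i}e_j=\delta_{ij}$. It deletes one letter $e_i$ from a word in all possible ways, and these derivations commute. For a vector space $V$ and a graded subspace $K\subset T$ put $V[[K]]=\prod_nV\otimes K_n$, and let $\hat T=\mathbb C[[T]]$. Operators on $V$ and on $T$ act on $V[[T]]$ through the corresponding factor. We define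
\begin{equation}\label{eq:model}
\mathcal O_{A^{NC}}(U)=\{f\in\mathcal O(U)[[T]]:\ \partial_if=\partial_{e_i}f\ \text{ for all } i\}.
\end{equation}
This is a subalgebra of $\mathcal O(U)[[T]]$, since each $\partial_i-\partial_{e_i}$ is a derivation. Here $\mathcal O$ denotes regular functions on Zariski open sets; the same formula with holomorphic functions defines the analytic sheaf $\mathcal O^{\mathrm{an}}_{A^{NC}}$. The $e_i$ should be read as the basis of $(\operatorname{Lie}A)^*$ dual to the $\partial_i$, and then \eqref{eq:model} does not depend on the basis. For $g=1$ the solutions are the Taylor series $f_0(z+e)=\sum_nf_0^{(n)}(z)e^n/n!$. In general an element of \eqref{eq:model} is a function of the noncommuting variables $z_i+e_i$, expanded in the $e_i$.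

The sheaf \eqref{eq:model} is the kernel in degree $0$ of the differential $\sum_idz_i\wedge(\partial_i-\partial_{e_i})$ on $\Omega^\bullet\otimes\hat T$. Up to the sign change $e_i\mapsto-e_i$, this is the dg algebra $\Omega^\bullet\otimes\hat T(\Omega^1)$ attached to the canonical flat torsion-free connection. The agreement with the description by descent is checked in Section~\ref{sec:agree}.

\subsection{Taylor expansion in the free algebra}
To solve \eqref{eq:model} we need operators that play the role of multiplication by commuting coordinates dual to the $\partial_{e_i}$. Left multiplications by the $e_i$ do not commute with each other, so we use the Poincar\'e--Birkhoff--Witt theorem. Let $\mathfrak L=\bigoplus_{n\ge1}\mathfrak L_n\subset T$ be the free Lie algebra on the $e_i$. Then $T=U(\mathfrak L)$, and the symmetrization map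
\[
\sigma\colon\operatorname{Sym}\mathfrak L\to T,\qquad\sigma(l_1\cdots l_n)=\frac1{n!}\sum_{s\in\mathfrak S_n}l_{s(1)}\cdots l_{s(n)},
\]
is an isomorphism of graded vector spaces. Write $\operatorname{Sym}\mathfrak L=\mathbb C[e_1,\dots,e_g]\otimes\operatorname{Sym}\mathfrak L_{\ge2}$. Let $\mu_i$ be the operator on $T$ that corresponds under $\sigma$ to multiplication by $e_i$; the $\mu_i$ commute and have degree $1$. Put $K=\bigcap_i\ker\partial_{e_i}=\bigoplus_nK_n$.

\begin{lemma}\label{lem:pbw}
We have $K=\sigma(\operatorname{Sym}\mathfrak L_{\ge2})$. The map $\mathbb C[\mu_1,\dots,\mu_g]\otimes K\to T$, $p\otimes w\mapsto p(\mu)w$, is bijective, and it identifies $\partial_{e_i}$ with $\partial/\partial\mu_i$. Consequently: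
\begin{enumerate}
\item[(i)] $\partial_{e_i}\colon T_n\to T_{n-1}$ is surjective for $n\ge1$;
\item[(ii)] if $u_1,\dots,u_g\in T_{n-1}$ satisfy $\partial_{e_j}u_i=\partial_{e_i}u_j$ for all $i,j$, then $u_i=\partial_{e_i}u$ for some $u\in T_n$;
\item[(iii)] $K_0=\mathbb C$, $K_1=0$, $K_2=\mathfrak L_2$, $K_3=\mathfrak L_3$, $K_4=\mathfrak L_4\oplus\sigma(\operatorname{Sym}^2\mathfrak L_2)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The derivation $\partial_{e_i}$ maps $\mathfrak L_1$ to scalars. It kills $\mathfrak L_{\ge2}$ by induction on the degree: in $\partial_{e_i}[a,b]=[\partial_{e_i}a,b]+[a,\partial_{e_i}b]$ both $\partial_{e_i}a$ and $\partial_{e_i}b$ are scalars. Apply $\partial_{e_i}$ to $\sigma(l_1\cdots l_n)$ by the Leibniz rule. The terms in which it hits $l_k$ replace $l_k$ by a scalar, and each ordering of the other $n-1$ factors arises from $n$ positions of $l_k$. Since $n/n!=1/(n-1)!$,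
\[
\partial_{e_i}\sigma(l_1\cdots l_n)=\sum_k\partial_{e_i}(l_k)\,\sigma(l_1\cdots\widehat{l_k}\cdots l_n).
\]
So under $\sigma$ the operator $\partial_{e_i}$ is the partial derivative in the variable $e_i$ on $\mathbb C[e_1,\dots,e_g]\otimes\operatorname{Sym}\mathfrak L_{\ge2}$. This gives the first two claims and (iii). Statement (i) is the surjectivity of $\partial/\partial\mu_i$ on polynomials, and (ii) is the Poincar\'e lemma for polynomial $1$-forms with coefficients in $K$.
\end{proof}

Let $\pi_K\colon T\to K$ be the projection with kernel $\sum_i\mu_iT$. Since $\mu_i\mu_j1=\frac12(e_ie_j+e_je_i)$, we have $e_ie_j=\mu_i\mu_j1+\frac12[e_i,e_j]$, that is,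
\begin{equation}\label{eq:piK}
\pi_K(e_ie_j)=\tfrac12[e_i,e_j].
\end{equation}
The next lemma is Taylor's formula. We state it for arbitrary commuting operators because it will be applied to a connection.

\begin{lemma}\label{lem:taylor}
Let $V$ be a vector space with commuting operators $\nabla_1,\dots,\nabla_g$. The map
\[
\tau\colon V[[K]]\to V[[T]],\qquad\tau(v\otimes w)=\sum_{n\ge0}\frac1{n!}\sum_{i_1,\dots,i_n}\nabla_{i_1}\cdots\nabla_{i_n}v\otimes\mu_{i_1}\cdots\mu_{i_n}w,
\]
is a bijection onto $\{s\in V[[T]]:\nabla_is=\partial_{e_i}s\text{ for all }i\}$, with inverse $\pi_K$.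
\end{lemma}

\begin{proof}
The coefficient $\nabla_{i_1}\cdots\nabla_{i_n}v$ is symmetric in the indices, so $\partial/\partial\mu_j$ applied to the $n$-th term of $\tau(v\otimes w)$ equals $\nabla_j$ applied to the $(n-1)$-st term. Hence $\tau$ takes values in the solutions. Only the term $n=0$ survives $\pi_K$, so $\pi_K\tau=\mathrm{id}$. It remains to see that $\pi_K$ is injective on solutions. Let $s\ne0$ be a solution with lowest nonzero component $s_m\in V\otimes T_m$. Then $\partial_{e_i}s_m=\nabla_is_{m-1}=0$, so $s_m\in V\otimes K_m$ and $(\pi_Ks)_m=s_m\neq0$.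
\end{proof}

Note that $\tau(v\otimes w)=v\otimes w+(\text{terms of higher degree})$ for homogeneous $w$.

\subsection{Truncations}
By Lemma~\ref{lem:taylor}, $\mathcal O_{A^{NC}}(U)=\tau(\mathcal O(U)[[K]])$. Let $J_n$ be the two-sided ideal of elements whose components of degree $\le n$ vanish. Then $J_n=\tau(\mathcal O[[K_{>n}]])$, and $B_n=\mathcal O_{A^{NC}}/J_n$ is identified by $\tau$ with $\bigoplus_{m\le n}\mathcal O\otimes K_m$ as a sheaf of vector spaces. We record what will be used, in both the algebraic and the analytic version:
\begin{itemize}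
\item $\mathcal O_{A^{NC}}=\varprojlim B_n$, and $B_0=B_1=\mathcal O$ via the component in $T_0$;
\item $B_n(U)\to B_{n-1}(U)$ is surjective for every open $U$, with kernel $\mathcal O(U)\otimes K_n$;
\item for $f\in B_n$ and $h\in\mathcal O\otimes K_n$ we have $fh=hf=f_0h$, where $f_0$ is the component of $f$ in $T_0$; in particular the kernel has square zero for $n\ge1$.
\end{itemize}
A square matrix over $B_n$ is invertible if and only if its reduction to $\mathcal O$ is, because the kernel of $B_n\to\mathcal O$ is nilpotent. If $\mathcal E_n$ is a locally free $B_n$-module with reduction $E$, the kernel of $\mathcal E_n\to\mathcal E_n\otimes B_{n-1}$ is the coherent sheaf $E\otimes K_n$. Hence frames lift from $B_{n-1}$ to $B_n$ over affine open sets and, by Cartan's Theorem B, over Stein open sets in the analytic case.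

The first noncommutative truncation is $B_2$. For $f,h\in\mathcal O$, the product $\tau(f)\tau(h)$ equals $\tau$ of its image under $\pi_K$. The components of $\tau(f)$ of positive degree lie in $\mathcal O\otimes\sum_i\mu_iT$, so in degree $2$ only $\sum_{i,j}\partial_if\,\partial_jh\,e_ie_j$ survives $\pi_K$. By \eqref{eq:piK}, in $B_2$,
\begin{equation}\label{eq:star}
\tau(f)\tau(h)=\tau\Big(fh+\tfrac12\sum_{i<j}(\partial_if\,\partial_jh-\partial_jf\,\partial_ih)\,[e_i,e_j]\Big).
\end{equation}
The same formula holds for matrices of functions. For $g=2$ it says that $B_2=\mathcal O\oplus\mathcal O\cdot[e_1,e_2]$ is the first-order deformation of $\mathcal O$ along the Poisson bracket $\partial_1f\,\partial_2h-\partial_2f\,\partial_1h$.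

\subsection{Agreement with the description by descent}\label{sec:agree}
Formula \eqref{eq:model} also makes sense on $\mathbb C^g$. Let $R=\mathbb C\langle x_1,\dots,x_g\rangle$ and let $\iota\colon R\to\mathbb C[z]\otimes T$ be the homomorphism $x_i\mapsto z_i+e_i$, with the $z_i$ central.

\begin{lemma}\label{lem:affine}
The map $\iota$ is an isomorphism onto $\tau(\mathbb C[z]\otimes K)$. Under it, $\mathcal F^dR\subset R\cap J_d$ for $d\ge1$, and $R\cap J_n\subset\mathcal F^dR$ whenever $1\le d\le(n+1)/2$.
\end{lemma}

\begin{proof}
A bracket of length $\ge2$ in the $x_i$ goes to the same bracket in the $e_i$. Let $w=w_1\cdots w_m$ be a product in $\operatorname{Sym}\mathfrak L_{\ge2}$ of homogeneous Lie elements and let $I$ be a multi-index. Expand $\iota\,\sigma(x^Iw)$ multilinearly in the factors $z_i+e_i$. A central factor comes out of a symmetrized product and leaves the symmetrized product of the others, so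
\[
\iota\,\sigma(x^Iw)=\sum_J\binom IJz^{I-J}\sigma(e^Jw)=\sum_J\frac1{J!}\,\partial^J(z^I)\,\mu^J\sigma(w)=\tau\big(z^I\otimes\sigma(w)\big).
\]
Thus $\iota$ carries a Poincar\'e--Birkhoff--Witt basis of $R$ to a basis of $\tau(\mathbb C[z]\otimes K)$.

In $\mathbb C[z]\otimes T$ the components in $T_0$ are central, so an iterated commutator of length $l\ge2$ has components only in degrees $\ge l$. A product as in the definition of $\mathcal F^dR$ therefore has components only in degrees $\ge\sum_jl_j\ge d+1$. Conversely, $R\cap J_n$ is spanned by the $\sigma(x^Iw)$ with $N=\deg w>n$. Such an element is a combination of products that contain each of $w_1,\dots,w_m$ as a factor, and $w_j\in R^{\mathrm{Lie}}_{\deg w_j}$. So it lies in $\mathcal F^{N-m}R$, and $N-m\ge N/2\ge(n+1)/2$ because each $w_j$ has degree $\ge2$.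
\end{proof}

The standard thickening of $\mathbb C^g$ is obtained by localizing the quotients $R/\mathcal F^dR$ and passing to the limit over $d$. By Lemma~\ref{lem:affine} we may use the quotients $R/(R\cap J_n)$ instead, and $R\cap J_1=\mathcal F^1R$. Let $U$ be the open set where $f\in\mathbb C[z]$ is invertible. Then $\tau(f)$ is invertible in $B_n(U)$, so the localization of $R/(R\cap J_n)$ maps to $B_n(U)$. Localization is exact and turns the graded piece $\mathbb C[z]\otimes K_m$ into $\mathcal O(U)\otimes K_m$, so this map is an isomorphism on graded pieces, hence an isomorphism. Thus \eqref{eq:model} on $\mathbb C^g$ is the standard thickening. At a point $p$, evaluation at $z=p$ sends $\tau((z-p)^I\otimes w)$ to $\mu^Iw$, so it identifies the formal completion at $p$ with $\hat T$. Finally, the translation $z\mapsto z+\gamma$ acts on coefficients and sends $x_i=z_i+e_i$ to $x_i+\gamma_i$. The $\Gamma$-invariant sections of the analytic sheaf on $\mathbb C^g$ are the solutions of \eqref{eq:model} with $\Gamma$-invariant coefficients, so the sheaf descended to $\mathbb C^g/\Gamma$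 is exactly $\mathcal O^{\mathrm{an}}_{A^{NC}}$.

Reversal of words is an anti-automorphism of $T$ that commutes with all $\partial_{e_i}$. It gives an isomorphism $\mathcal O_{A^{NC}}\cong\mathcal O_{A^{NC}}^{\mathrm{op}}$ over $\mathcal O_A$, so left and right modules can be exchanged. We use right modules.

\begin{lemma}\label{lem:pullback}
Let $p\colon A\to S$ be a surjective homomorphism of abelian varieties. If a vector bundle $E$ on $S$ extends to a vector bundle on $S^{NC}$, then $p^*E$ extends to a vector bundle on $A^{NC}$.
\end{lemma}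

\begin{proof}
Let $h=\dim S$. The map $p^*\colon(\operatorname{Lie}S)^*\to(\operatorname{Lie}A)^*$ is injective. Choose a basis $e_1,\dots,e_g$ of $(\operatorname{Lie}A)^*$ whose first $h$ members are pulled back from $S$; this gives $T_S\subset T_A$. In the dual basis of vector fields, $\partial_1,\dots,\partial_h$ project to the corresponding fields on $S$, and $\partial_i$ for $i>h$ is tangent to the fibers of $p$. For a section $f$ of $\mathcal O_{S^{NC}}$ we get $\partial_ip^*f=p^*\partial_if=\partial_{e_i}p^*f$ if $i\le h$, and both sides vanish if $i>h$. So $p^*$ is a homomorphism $p^{-1}\mathcal O_{S^{NC}}\to\mathcal O_{A^{NC}}$ compatible with the reductions, and base change along it carries an extension of $E$ to an extension of $p^*E$.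
\end{proof}

\section{Extensions from the Dolbeault complex}\label{sec:dolb}

The sheaf $\mathcal O^{\mathrm{an}}_{A^{NC}}$ is cut out of $C^\infty[[T]]$ by the commuting equations $\bar\partial f=0$ and $(\partial_i-\partial_{e_i})f=0$. To extend a bundle $E$ we try to cut a module out of $C^\infty(E)[[T]]$ in the same way, with a connection in place of $\partial_i$. The connection does not commute with $\bar\partial$, and the defect is the curvature. So $\bar\partial$ has to be corrected by terms of positive degree in $T$.

\subsection{The Chern connection}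
Let $E$ be a holomorphic vector bundle on $A=\mathbb C^g/\Gamma$ with a Hermitian metric, let $\nabla'+\bar\partial$ be its Chern connection and $R$ its curvature, which has type $(1,1)$. Let $\nabla_i=\nabla'_{\partial/\partial z_i}$ act on $\Omega^{0,\bullet}(E)$ and on $\Omega^{0,\bullet}(\operatorname{End}E)$ coefficientwise with respect to the constant forms $d\bar z_J$. Since $R^{2,0}=0$, the $\nabla_i$ commute. The commutator $[\bar\partial,\nabla_i]=\sum_jd\bar z_j\,R(\partial_{\bar z_j},\partial_{z_i})$ is multiplication by a form $\alpha_i\in\Omega^{0,1}(\operatorname{End}E)$, and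
\begin{equation}\label{eq:curv}
R=-\sum_idz_i\wedge\alpha_i,\qquad R^2=-\sum_{i<j}dz_i\wedge dz_j\wedge(\alpha_i\alpha_j-\alpha_j\alpha_i).
\end{equation}
Products of endomorphism-valued forms are wedge products combined with composition. The operator of multiplication by $\bar\partial\alpha_i$ is $\bar\partial\circ\alpha_i+\alpha_i\circ\bar\partial$, which vanishes because $\bar\partial^2=0$. The Jacobi identity gives $[\nabla_j,[\bar\partial,\nabla_i]]=[\nabla_i,[\bar\partial,\nabla_j]]+[\bar\partial,[\nabla_j,\nabla_i]]$. Thus
\begin{equation}\label{eq:alpha}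
\bar\partial\alpha_i=0,\qquad\nabla_j\alpha_i=\nabla_i\alpha_j.
\end{equation}
By Chern--Weil theory $\operatorname{ch}_m(E)$ is the de Rham class of $\frac1{m!}\operatorname{tr}\big(\frac{i}{2\pi}R\big)^m$.

We shall often average a scalar form $\omega$ on $A$ over all translations. The average has constant coefficients. If $\omega$ is $d$-closed, the average lies in the de Rham class of $\omega$, since translations are homotopic to the identity. If $\omega$ is $\bar\partial$-exact, or of the form $\partial_j\omega'$ (coefficientwise), its average is zero, since averaging commutes with $\bar\partial$ and $\partial_j$, which kill constant forms.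

\subsection{The criterion}
The algebra $\Omega^{0,\bullet}(\operatorname{End}E)[[T]]$ acts on $\Omega^{0,\bullet}(E)[[T]]$ from the left, by left multiplication in $T$. Put $\Delta_i=\nabla_i-\partial_{e_i}$.

\begin{proposition}\label{prop:dolb}
Let $\theta\in\Omega^{0,1}(A,\operatorname{End}E)[[T]]$ have zero component in $T_0$, and suppose that $Q=\bar\partial+\theta$ satisfies $[\Delta_i,Q]=0$ for all $i$ and $Q^2=0$. Then
\[
\mathcal E=\{s\in C^\infty(E)[[T]]:\ \Delta_is=0\text{ for all }i,\ Qs=0\}
\]
is a locally free right $\mathcal O^{\mathrm{an}}_{A^{NC}}$-module of rank $r=\operatorname{rk}E$ whose reduction to $A$ is $E$.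
\end{proposition}

\begin{proof}
For $s\in C^\infty(E)[[T]]$ and $f\in C^\infty[[T]]$ we have
\begin{equation}\label{eq:leibniz}
\Delta_i(sf)=(\Delta_is)f+s\,(\partial_i-\partial_{e_i})f,\qquad Q(sf)=(Qs)f+s\,\bar\partial f,
\end{equation}
because $\theta$ acts from the left and $f$ from the right. So $\mathcal E$ is a right $\mathcal O^{\mathrm{an}}_{A^{NC}}$-module. Since $\theta_0=0$, the component $s_0$ of a section of $\mathcal E$ is holomorphic.

Let $U$ be a polydisc over which $E$ is trivial. We claim that every holomorphic section $s_0$ of $E$ over $U$ is the $T_0$-component of some $s\in\mathcal E(U)$. Since $Q$ commutes with the $\Delta_i$, it preserves their common kernel, which by Lemma~\ref{lem:taylor} is $\tau(\Omega^{0,\bullet}(U,E)[[K]])$. So $Q\tau=\tau Q_K$ with $Q_K=\pi_KQ\tau$. Then $Q_K^2=0$, and $Q_K$ is $\bar\partial$ plus terms that strictly raise the degree in $T$. We look for $t=\sum_nt_n$ with $t_n\in C^\infty(U,E)\otimes K_n$, $t_0=s_0$ and $Q_Kt=0$. Suppose $t_0,\dots,t_{n-1}$ are found with $Q_K(t_0+\dots+t_{n-1})=\rho+(\text{degree}>n)$, where $\rho$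 has degree $n$. Applying $Q_K$ and taking degree $n$ gives $\bar\partial\rho=0$. As $K_n$ is finite dimensional, the Dolbeault lemma on the polydisc gives $t_n$ with $\bar\partial t_n=-\rho$. Then $s=\tau(t)$ proves the claim.

Lift a holomorphic frame of $E|_U$ to sections $s^1,\dots,s^r\in\mathcal E(U)$. The map $(f_k)\mapsto\sum_ks^kf_k$ from $\Omega^{0,q}(U)^r[[T]]$ to $\Omega^{0,q}(U,E)[[T]]$ is the isomorphism given by the frame $s_0^1,\dots,s_0^r$ plus terms that raise the degree, so it is bijective. By \eqref{eq:leibniz} it intertwines $(\partial_i-\partial_{e_i},\bar\partial)$ with $(\Delta_i,Q)$. The same holds over every open subset of $U$. Hence $\mathcal E|_U\cong(\mathcal O^{\mathrm{an}}_{A^{NC}})^r$, and $s\mapsto s_0$ identifies the reduction with $E$.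
\end{proof}

For example, if the metric is flat, then $\alpha_i=0$ and $\theta=0$ works. In general, the first condition in Proposition~\ref{prop:dolb} is linear and always solvable, and the second carries the obstructions.

\begin{lemma}\label{lem:conditions}
Put
\[
\theta^0=-\sum_{n\ge1}\frac1{n!}\sum_{i_1,\dots,i_n}\nabla_{i_1}\cdots\nabla_{i_{n-1}}\alpha_{i_n}\otimes\mu_{i_1}\cdots\mu_{i_n}1 .
\]
Let $\beta=\sum_{n\ge2}\beta_n$ with $\beta_n\in\Omega^{0,1}(\operatorname{End}E)\otimes K_n$ arbitrary, and let $\theta=\theta^0+\tau(\beta)$ and $Q=\bar\partial+\theta$.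
\begin{enumerate}
\item[(i)] $[\Delta_i,Q]=0$ for all $i$. Moreover $\theta_0=0$, $\theta_1=-\sum_i\alpha_ie_i$, $\pi_K\theta=\beta$, and $\theta_m-\beta_m$ depends only on the $\beta_k$ with $k<m$.
\item[(ii)] $Q^2=\bar\partial\theta+\theta^2$ equals $\tau(\psi)$, where $\psi=\sum_{n\ge2}\psi_n$ and
\begin{equation}\label{eq:psi}
\psi_n=\bar\partial\beta_n+\pi_K\big((\theta^2)_n\big),\qquad(\theta^2)_n=\sum_{k=1}^{n-1}\theta_k\theta_{n-k}.
\end{equation}
In particular $Q^2=0$ if and only if all $\psi_n$ vanish, and $\psi_n-\bar\partial\beta_n$ depends only on the $\beta_m$ with $m<n$.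
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $[\Delta_i,Q]=-\alpha_i+\nabla_i\theta-\partial_{e_i}\theta$. By \eqref{eq:alpha} and $[\nabla_i,\nabla_j]=0$ the coefficients of $\theta^0$ are symmetric in $i_1,\dots,i_n$. Hence $\partial/\partial\mu_j$ sends the term $n=1$ to $-\alpha_j$ and the $n$-th term, for $n\ge2$, to $\nabla_j$ of the $(n-1)$-st term. So $\partial_{e_j}\theta^0=-\alpha_j+\nabla_j\theta^0$. By Lemma~\ref{lem:taylor} for $V=\Omega^{0,1}(\operatorname{End}E)$, $\partial_{e_j}\tau(\beta)=\nabla_j\tau(\beta)$. The remaining claims are read off from the formulas for $\theta^0$ and $\tau$, using $\pi_K\theta^0=0$.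

(ii) Let $\Psi=\bar\partial\theta+\theta^2\in\Omega^{0,2}(\operatorname{End}E)[[T]]$. Then $(\nabla_i-\partial_{e_i})\Psi=[\Delta_i,Q^2]=0$, so $\Psi=\tau(\pi_K\Psi)$ by Lemma~\ref{lem:taylor}. Since $\pi_K$ commutes with $\bar\partial$, we get $\pi_K\Psi=\bar\partial\beta+\pi_K(\theta^2)$, and $\theta_0=0$ gives the range of summation in \eqref{eq:psi}.
\end{proof}

\subsection{The trace identity}
From here to the end of Section~\ref{sec:induction} let $g=2$. For $\Psi\in\Omega^{0,2}(\operatorname{End}E)[[T]]$ and $a,b\in\Omega^{0,1}(\operatorname{End}E)$ put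
\[
\operatorname{Tr}\Psi=\int_A\operatorname{tr}(\Psi)\wedge dz_1\wedge dz_2\in\hat T,\qquad\langle a,b\rangle=\operatorname{Tr}(ab)\in\mathbb C .
\]
The pairing is skew, because $\operatorname{tr}(ab)=-\operatorname{tr}(ba)$ for $1$-forms. The projection $\pi_K$ in \eqref{eq:psi} is hard to compute with. The point of the next lemma is that it disappears after taking $\operatorname{Tr}$.

\begin{lemma}\label{lem:trace}
For every $\beta$ and every $n\ge2$ we have $\operatorname{Tr}\psi_n=\operatorname{Tr}(\theta^2)_n\in K_n\cap[T,T]$. Moreover $\operatorname{Tr}\psi_2=4\pi^2\chi(E)\,[e_1,e_2]$.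
\end{lemma}

\begin{proof}
Since $\operatorname{tr}\nabla_j\omega=\partial_j\operatorname{tr}\omega$ has average zero, $\operatorname{Tr}$ kills the image of $\nabla_j$. All terms of $\tau(\psi)$ except $\psi$ itself lie in such images, so $\operatorname{Tr}\psi=\operatorname{Tr}\tau(\psi)=\operatorname{Tr}(\bar\partial\theta)+\operatorname{Tr}(\theta^2)$. The first summand vanishes by Stokes' theorem. Write $\theta=\sum_u\theta_u\,u$, the sum over all words $u$. By skew symmetry,
\[
\operatorname{Tr}(\theta^2)=\sum_{u,v}\langle\theta_u,\theta_v\rangle\,uv=\tfrac12\sum_{u,v}\langle\theta_u,\theta_v\rangle\,[u,v].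
\]
So $\operatorname{Tr}\psi_n$ lies in $[T,T]$, and it lies in $K_n$ because $\psi_n$ has coefficients in $K_n$. In degree $2$ we get $\operatorname{Tr}(\theta_1^2)=\langle\alpha_1,\alpha_2\rangle[e_1,e_2]$. By \eqref{eq:curv}, $\int_A\operatorname{tr}R^2=-2\langle\alpha_1,\alpha_2\rangle$, and $\operatorname{ch}_2(E)=-\frac1{8\pi^2}\int_A\operatorname{tr}R^2$. Hence $\langle\alpha_1,\alpha_2\rangle=4\pi^2\operatorname{ch}_2(E)$. The Todd class of $A$ is $1$, so $\operatorname{ch}_2(E)=\chi(E)$ by Riemann--Roch.
\end{proof}

\section{Canceling the obstructions on a surface}\label{sec:surface}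

\subsection{Two consequences of Serre duality}
The form $dz_1\wedge dz_2$ trivializes the canonical bundle $\omega_A$, and the trace form identifies $\operatorname{End}E$ with its dual. Serre duality therefore says that $(a,b)\mapsto\operatorname{Tr}(ab)$ is a perfect pairing between $H^k(A,\operatorname{End}E)$ and $H^{2-k}(A,\operatorname{End}E)$, computed by Dolbeault forms.

\begin{lemma}\label{lem:serre}
\begin{enumerate}
\item[(i)] If $E$ is simple, a form $\omega\in\Omega^{0,2}(\operatorname{End}E)\otimes K_n$ is $\bar\partial$-exact if and only if $\operatorname{Tr}\omega=0$.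
\item[(ii)] If $c_1(E)^2\neq0$, there are $\bar\partial$-closed forms $b_1,b_2\in\Omega^{0,1}(\operatorname{End}E)$ with $\langle\alpha_i,b_j\rangle=\delta_{ij}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Every $(0,2)$-form on a surface is $\bar\partial$-closed. The space $H^2(\operatorname{End}E)$ is dual to $H^0(\operatorname{End}E)=\mathbb C\cdot\mathrm{id}$, and pairing with $\mathrm{id}$ is $\operatorname{Tr}$. Apply this to each coefficient in a basis of $K_n$.

(ii) By duality for $k=1$ it suffices to show that $[\alpha_1],[\alpha_2]\in H^1(\operatorname{End}E)$ are linearly independent. Let $-\sum_jh_{ij}\,d\bar z_j$ be the average of $\operatorname{tr}\alpha_i$. By \eqref{eq:curv} the average of $\operatorname{tr}R$ is $\eta=\sum_{i,j}h_{ij}\,dz_i\wedge d\bar z_j$, so $\eta$ represents $\frac{2\pi}ic_1(E)$. Since $\eta^2=2\det(h)\,dz_1\wedge d\bar z_1\wedge dz_2\wedge d\bar z_2$, the hypothesis gives $\det h\neq0$. If $\lambda_1\alpha_1+\lambda_2\alpha_2$ is $\bar\partial$-exact, its trace is exact and has average zero, so $\sum_i\lambda_ih_{ij}=0$ for $j=1,2$, and $\lambda_1=\lambda_2=0$.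
\end{proof}

By (i) and \eqref{eq:psi}, once $\beta_2,\dots,\beta_{n-1}$ are chosen, the equation $\psi_n=0$ can be solved for $\beta_n$ if and only if $\operatorname{Tr}(\theta^2)_n=0$. The forms $b_j$ will be used to adjust this trace.

\subsection{Degrees two, three and four}\label{sec:low}
Let $E$ be as in Theorem~\ref{thm:main} and put $c=[e_1,e_2]$. By Lemma~\ref{lem:pbw}, $K_2=\mathbb Cc$, $K_3=\mathbb C[e_1,c]\oplus\mathbb C[e_2,c]$ and $K_4=\mathfrak L_4\oplus\mathbb Cc^2$.

\emph{Degree two.} Write $\beta_2=\zeta c$. By \eqref{eq:psi} and \eqref{eq:piK}, $\psi_2=\big(\bar\partial\zeta+\frac12(\alpha_1\alpha_2-\alpha_2\alpha_1)\big)c$. No earlier choice can be adjusted, and the trace is $4\pi^2\chi(E)c$. Since $\chi(E)=0$, a solution $\zeta$ exists. It is unique up to adding a $\bar\partial$-closed form.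

\emph{Degree three.} Here $\theta_2=\theta^0_2+\zeta c$ and $(\theta^2)_3=\theta_1\theta_2+\theta_2\theta_1$. The part that involves $\zeta$ is $-\sum_i(\alpha_i\zeta\,e_ic+\zeta\alpha_i\,ce_i)$, and by skew symmetry its trace is $-\sum_i\langle\alpha_i,\zeta\rangle[e_i,c]$. For the $\zeta$ just chosen the whole trace lies in $K_3$, say $\operatorname{Tr}(\theta^2)_3=\lambda_1[e_1,c]+\lambda_2[e_2,c]$. Replace $\zeta$ by $\zeta+\lambda_1b_1+\lambda_2b_2$. This keeps $\psi_2=0$ and makes the trace zero, so $\psi_3=0$ can be solved for $\beta_3$. This is the mechanism of the proof: the obstruction in degree $n$ is canceled by going back one step.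

\emph{Degree four.} In the same way, adding $b_1\kappa_1+b_2\kappa_2$ to $\beta_3$, with $\kappa_j\in K_3$, changes $\operatorname{Tr}(\theta^2)_4$ by $-[e_1,\kappa_1]-[e_2,\kappa_2]$. These elements fill $\mathfrak L_4$, but they do not reach $c^2$. Here Lemma~\ref{lem:trace} is needed. Modulo $[T,T]$, words are identified with their cyclic rotations, and
\[
c^2=e_1e_2e_1e_2-e_1e_2e_2e_1-e_2e_1e_1e_2+e_2e_1e_2e_1\equiv2\,e_1e_2e_1e_2-2\,e_1e_1e_2e_2\not\equiv0 .
\]
Since $\mathfrak L_4\subset[T,T]$, we get $K_4\cap[T,T]=\mathfrak L_4$, so the coefficient of $c^2$ in the trace vanishes automatically.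

To continue we need to know that in every degree $n\ge3$ the space $K_n\cap[T,T]$, where the obstruction lies, is covered by $[e_1,K_{n-1}]+[e_2,K_{n-1}]$, which the corrections reach.

\subsection{A lemma on cyclic words}

\begin{lemma}\label{lem:cyclic}
Let $g=2$ and $n\ge3$. Then $K_n\cap[T,T]\subset[e_1,K_{n-1}]+[e_2,K_{n-1}]$.
\end{lemma}

The identity $[ab,u]=[a,bu]+[b,ua]$ shows by induction on the length of the first entry that $[T,T]=\sum_i[e_i,T]$. So every $u\in K_n\cap[T,T]$ can be written as $\sum_i[e_i,u_i]$ with $u_i\in T_{n-1}$. The difficulty is that the $u_i$ need not lie in $K$. They are not unique, however, and the ambiguity is described by cyclic derivatives.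

Let $\mathrm{Cyc}=T/[T,T]=\bigoplus_m\mathrm{Cyc}_m$, the span of words up to rotation. The derivations $\partial_{e_k}$ preserve $[T,T]$ and act on $\mathrm{Cyc}$. For a word $x_1\cdots x_m$ in the letters $e_j$ define
\[
D_i(x_1\cdots x_m)=\sum_{p:\ x_p=e_i}x_{p+1}\cdots x_m\,x_1\cdots x_{p-1}.
\]
This is invariant under rotation, so $D_i$ is a map $\mathrm{Cyc}_m\to T_{m-1}$. It commutes with $\partial_{e_k}$: both $D_i\partial_{e_k}$ and $\partial_{e_k}D_i$ send $x_1\cdots x_m$ to the sum, over pairs $p\neq q$ with $x_p=e_i$ and $x_q=e_k$, of the word $x_{p+1}\cdots x_mx_1\cdots x_{p-1}$ with the letter $x_q$ deleted. For a word $w$ of length $m\ge1$,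
\begin{equation}\label{eq:rot}
\sum_ie_i\,D_iw=\sum_i(D_iw)\,e_i=\text{the sum of the $m$ rotations of }w .
\end{equation}

\begin{lemma}\label{lem:cycfacts}
\begin{enumerate}
\item[(i)] $\sum_i[e_i,D_if]=0$ for all $f\in\mathrm{Cyc}$.
\item[(ii)] If $f\in\mathrm{Cyc}_m$ with $m\ge1$ and $D_if=0$ for all $i$, then $f=0$.
\item[(iii)] If $v_i\in T_m$ and $\sum_i[e_i,v_i]=0$, then $v_i=D_if$ for some $f\in\mathrm{Cyc}_{m+1}$.
\item[(iv)] Let $g=2$. If $f_1,f_2\in\mathrm{Cyc}_m$ with $m\ge1$ and $\partial_{e_1}f_2=\partial_{e_2}f_1$, then $f_j=\partial_{e_j}f$ for some $f\in\mathrm{Cyc}_{m+1}$.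
\end{enumerate}
\end{lemma}

\begin{proof}
(i) is the first equality in \eqref{eq:rot}. For (ii), the class of $\sum_ie_iD_if$ in $\mathrm{Cyc}$ is $mf$ by \eqref{eq:rot}.

(iii) Let $N=\sum_ie_iv_i=\sum_iv_ie_i$. The rotation that moves the first letter to the end sends the first expression to the second, so it fixes $N$. By \eqref{eq:rot}, $\sum_ie_iD_iN=(m+1)N=(m+1)\sum_ie_iv_i$. The sum $\sum_ie_iT$ is direct, so $D_iN=(m+1)v_i$, and $f=N/(m+1)$ works.

(iv) Lift $f_j$ to $F_j\in T_m$. Then $\partial_{e_1}F_2-\partial_{e_2}F_1=\sum_i[e_i,w_i]$ with $w_i\in T_{m-2}$. By Lemma~\ref{lem:pbw}(i) choose $W_i\in T_{m-1}$ with $\partial_{e_1}W_i=w_i$. Since $\partial_{e_1}e_i$ is a scalar, $\partial_{e_1}[e_i,W_i]=[e_i,w_i]$. Replacing $F_2$ by $F_2-\sum_i[e_i,W_i]$ does not change $f_2$ and gives $\partial_{e_1}F_2=\partial_{e_2}F_1$ in $T$. With two letters this is the only compatibility condition in Lemma~\ref{lem:pbw}(ii), so $F_j=\partial_{e_j}F$ for some $F\in T_{m+1}$. Let $f$ be the class of $F$.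
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:cyclic}]
Let $u=\sum_i[e_i,u_i]\in K_n$ with $u_i\in T_{n-1}$. For each $j$ we have $0=\partial_{e_j}u=\sum_i[e_i,\partial_{e_j}u_i]$, so by (iii) there is $f_j\in\mathrm{Cyc}_{n-1}$ with $\partial_{e_j}u_i=D_if_j$ for all $i$. Then
\[
D_i(\partial_{e_1}f_2-\partial_{e_2}f_1)=\partial_{e_1}\partial_{e_2}u_i-\partial_{e_2}\partial_{e_1}u_i=0\qquad(i=1,2).
\]
The element $\partial_{e_1}f_2-\partial_{e_2}f_1$ has degree $n-2\ge1$, so it vanishes by (ii). By (iv), $f_j=\partial_{e_j}f$ with $f\in\mathrm{Cyc}_n$. Now $\partial_{e_j}(u_i-D_if)=D_if_j-D_i\partial_{e_j}f=0$ for all $j$, so $u_i-D_if\in K_{n-1}$, and $u=\sum_i[e_i,u_i-D_if]$ by (i).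
\end{proof}

\begin{remark}\label{rem:cyclic}
The lemma fails for $n=2$, since $[e_1,e_2]\in K_2\cap[T,T]$ and $K_1=0$; this is why $\chi(E)=0$ has to be assumed. It also fails for $g=n=4$. Let $u=\sum_{s\in\mathfrak S_4}\operatorname{sgn}(s)\,e_{s(1)}e_{s(2)}e_{s(3)}e_{s(4)}=\frac14\sum_s\operatorname{sgn}(s)[e_{s(1)},e_{s(2)}][e_{s(3)},e_{s(4)}]$. The second expression shows $u\in K_4$. Rotation sends $u$ to $-u$ because a $4$-cycle is odd, so $u\in[T,T]$. But $\sum_i[e_i,K_3]=\mathfrak L_4$ does not contain $u$: antisymmetrizing over permutations of the letters fixes $u$ and kills every bracket $[e_a,[e_b,[e_c,e_d]]]$ by the Jacobi identity.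
\end{remark}

\subsection{The analytic extension}\label{sec:induction}

\begin{proposition}\label{prop:analytic}
Let $E$ be as in Theorem~\ref{thm:main}. Then $E$ extends to a locally free $\mathcal O^{\mathrm{an}}_{A^{NC}}$-module.
\end{proposition}

\begin{proof}
We construct $\beta_2,\beta_3,\dots$ with $\psi_n=0$ for all $n$. The form $\beta_2$ was found in Section~\ref{sec:low}. Let $n\ge3$ and suppose that $\beta_2,\dots,\beta_{n-1}$ are chosen with $\psi_m=0$ for $m<n$. The element $\kappa=\operatorname{Tr}(\theta^2)_n$ depends only on these forms. By Lemmas~\ref{lem:trace} and~\ref{lem:cyclic}, $\kappa=[e_1,\kappa_1]+[e_2,\kappa_2]$ with $\kappa_j\in K_{n-1}$. Replace $\beta_{n-1}$ by $\beta_{n-1}+b$, where $b=b_1\kappa_1+b_2\kappa_2$ and $b_1,b_2$ are as in Lemma~\ref{lem:serre}(ii).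

By Lemma~\ref{lem:conditions}(i), $\theta_m$ is unchanged for $m<n-1$, and $\theta_{n-1}$ changes by $b$. For $m\le n-1$ the term $(\theta^2)_m$ involves only $\theta_1,\dots,\theta_{n-2}$, and $\bar\partial b=0$, so $\psi_m$ is still zero by \eqref{eq:psi}. In $(\theta^2)_n$ the component $\theta_{n-1}$ occurs only in $\theta_1\theta_{n-1}+\theta_{n-1}\theta_1$, and $n-1\neq1$. So $(\theta^2)_n$ changes by $\theta_1b+b\theta_1$, and its trace changes by
\[
-\sum_{i,j}\langle\alpha_i,b_j\rangle\,e_i\kappa_j-\sum_{i,j}\langle b_j,\alpha_i\rangle\,\kappa_je_i=-\sum_{i,j}\delta_{ij}[e_i,\kappa_j]=-\kappa .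
\]
Now $\operatorname{Tr}(\theta^2)_n=0$. By Lemma~\ref{lem:trace} and \eqref{eq:psi} with $\beta_n=0$, the form $\pi_K((\theta^2)_n)$ has trace zero, so it is exact by Lemma~\ref{lem:serre}(i), and a suitable $\beta_n$ makes $\psi_n=0$.

Each $\beta_m$ is chosen at step $m$ and changed only at step $m+1$, so the final $\beta$ is well defined and has $\psi=0$. By Lemma~\ref{lem:conditions}, $Q$ satisfies the hypotheses of Proposition~\ref{prop:dolb}.
\end{proof}

\subsection{Algebraization}
The sheaves $B_n$ are not sheaves of $\mathcal O$-algebras, so GAGA does not apply to $B_n$-modules directly. It applies to the graded pieces, and we use it one order at a time.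

\begin{proposition}\label{prop:gaga}
Let $E$ be an algebraic vector bundle of rank $r$ on an abelian variety $A$. If $E^{\mathrm{an}}$ is the reduction of a locally free $\mathcal O^{\mathrm{an}}_{A^{NC}}$-module $\mathcal E^{\mathrm{an}}$, then $E$ extends to a vector bundle on $A^{NC}$.
\end{proposition}

\begin{proof}
Fix a finite affine cover $\{U_a\}$ with frames of $E|_{U_a}$ and transition matrices $g_{ab}$, so that coordinate vectors satisfy $v_a=g_{ab}v_b$ and $g_{ab}g_{bc}=g_{ac}$. All intersections $U_{ab\cdots}$ are affine, and their analytifications are Stein. So the algebraic and the analytic \v Cech complexes of this cover compute $H^\bullet(A,\operatorname{End}E)$ and $H^\bullet(A^{\mathrm{an}},\operatorname{End}E)$, and by GAGA the inclusion of the first complex in the second is a quasi-isomorphism. We write a cochain component with first index $a$ as a matrix in the frame over $U_a$. Then $(\delta l)_{ab}=g_{ab}l_bg_{ab}^{-1}-l_a$ and $(\delta k)_{abc}=g_{ab}k_{bc}g_{ab}^{-1}-k_{ac}+k_{ab}$.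

Let $\mathcal E_n^{\mathrm{an}}=\mathcal E^{\mathrm{an}}\otimes B_n^{\mathrm{an}}$. We construct, by induction on $n$, frames of $\mathcal E_n^{\mathrm{an}}$ over the $U_a^{\mathrm{an}}$ that lift those of $\mathcal E^{\mathrm{an}}_{n-1}$ and whose transition matrices $g^{(n)}_{ab}$ are algebraic, that is, lie in $GL_r(B_n(U_{ab}))$. For $n=0$ take the given frames. For the step, lift $g^{(n-1)}_{ab}$ to $\tilde g_{ab}\in GL_r(B_n(U_{ab}))$ and define the algebraic $2$-cochain $h$ with values in $\operatorname{End}E\otimes K_n$ by $\tilde g_{ab}\tilde g_{bc}=(1+h_{abc})\tilde g_{ac}$. Computing $\tilde g_{ab}\tilde g_{bc}\tilde g_{cd}$ with the two bracketings gives $h_{abc}+h_{acd}=g_{ab}h_{bcd}g_{ab}^{-1}+h_{abd}$, so $h$ is a cocycle. For a $1$-cochain $k$ with values in $\operatorname{End}E\otimes K_n$, the matrices $(1+k_{ab})\tilde g_{ab}$ have $h+\delta k$ in place of $h$.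

Lift the frames of $\mathcal E_{n-1}^{\mathrm{an}}$ to frames of $\mathcal E_n^{\mathrm{an}}$ over the Stein sets $U_a^{\mathrm{an}}$. Their transition matrices $\gamma_{ab}$ lift $g^{(n-1)}_{ab}$, so $\gamma_{ab}=(1+k^{\mathrm{an}}_{ab})\tilde g_{ab}$ with $k^{\mathrm{an}}$ analytic, and $h+\delta k^{\mathrm{an}}=0$ because the $\gamma_{ab}$ satisfy the cocycle condition. By GAGA for $H^2$ there is an algebraic $k$ with $h+\delta k=0$. Then $k^{\mathrm{an}}-k$ is an analytic $1$-cocycle, and by GAGA for $H^1$ it equals $k'+\delta l$ with $k'$ an algebraic cocycle and $l$ an analytic $0$-cochain. Put $g^{(n)}_{ab}=(1+k_{ab}+k'_{ab})\tilde g_{ab}$. These matrices are algebraic, they satisfy the cocycle condition, and $\gamma_{ab}=(1+(\delta l)_{ab})g^{(n)}_{ab}=(1-l_a)\,g^{(n)}_{ab}\,(1+l_b)$. So changing the lifted frame over $U_a^{\mathrm{an}}$ by $1-l_a$ turns $\gamma_{ab}$ into $g^{(n)}_{ab}$. This completes the step.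

The limits $\varprojlim_ng^{(n)}_{ab}\in GL_r(\mathcal O_{A^{NC}}(U_{ab}))$ satisfy the cocycle condition. They glue the free modules $\mathcal O_{A^{NC}}^r|_{U_a}$ to a vector bundle on $A^{NC}$ whose reduction has transition matrices $g_{ab}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Combine Propositions~\ref{prop:analytic} and~\ref{prop:gaga}.
\end{proof}

\begin{remark}\label{rem:hyp}
The condition $\chi(E)=0$ is used only in degree two, and it is necessary by Theorem~\ref{thm:compl}(b). Simplicity is used only in Lemma~\ref{lem:serre}(i), and it cannot be dropped (Remark~\ref{rem:split}). The condition $c_1(E)^2\neq0$ is used only to produce $b_1,b_2$. It is not necessary for extension, as $E=\mathcal O_A$ shows. It excludes all line bundles, for which $c_1^2=2\chi$; so rank two is the first case in which Theorem~\ref{thm:main} applies.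
\end{remark}

\section{The counterexamples}\label{sec:examples}

We need a simple bundle $E$ with $\chi(E)=0$ and $c_1(E)^2\neq0$ such that every twist $E\otimes P_\xi$ has cohomology. The last property holds as soon as $E$ contains an ample line bundle $L$, and then the quotient must have Euler characteristic $-\chi(L)<0$.

\begin{lemma}\label{lem:simple}
Let $0\to L\to E\to M\to0$ be a non-split extension of coherent sheaves with $\operatorname{End}L=\operatorname{End}M=\mathbb C$ and $\operatorname{Hom}(L,M)=\operatorname{Hom}(M,L)=0$. Then $\operatorname{End}E=\mathbb C$.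
\end{lemma}

\begin{proof}
Let $u\in\operatorname{End}E$. The composite $L\to E\xrightarrow{u}E\to M$ vanishes, so $u$ preserves $L$ and acts by scalars $a$ on $L$ and $b$ on $M$. The map $u-a$ kills $L$, so it factors through a map $v\colon M\to E$ whose composite with $E\to M$ is $b-a$. If $a\neq b$, then $v/(b-a)$ splits the extension. So $a=b$, the map $v$ takes values in $L$, and $v\in\operatorname{Hom}(M,L)=0$. Hence $u=a$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
On an elliptic curve a line bundle of degree $d>0$ has $h^0=d$, $h^1=0$, and one of degree $-d<0$ has $h^0=0$, $h^1=d$. We apply the K\"unneth formula. The bundle $M\otimes L^{-1}=\mathcal O(o_1)\boxtimes\mathcal O(-3o_2)$ has no sections, so $\operatorname{Hom}(L,M)=0$. The bundle $L\otimes M^{-1}=\mathcal O(-o_1)\boxtimes\mathcal O(3o_2)$ has no sections, so $\operatorname{Hom}(M,L)=0$, and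
\[
\operatorname{Ext}^1(M,L)=H^1(C_1,\mathcal O(-o_1))\otimes H^0(C_2,\mathcal O(3o_2))\cong\mathbb C^3.
\]
Let $E$ be a non-split extension. It is simple by Lemma~\ref{lem:simple}. We have $\chi(E)=\chi(L)+\chi(M)=1\cdot2+2\cdot(-1)=0$. The class $c_1(E)$ is that of $\mathcal O(3o_1)\boxtimes\mathcal O(o_2)$, so $c_1(E)^2=2\cdot3\cdot1=6$. By Theorem~\ref{thm:main}, $E$ extends to a vector bundle on $A^{NC}$. Every $\xi\in\hat A=\hat C_1\times\hat C_2$ gives $P_\xi=P_{\xi_1}\boxtimes P_{\xi_2}$, so $H^0(E\otimes P_\xi)\supset H^0(L\otimes P_\xi)\cong\mathbb C^2$. By \eqref{eq:supp}, $\operatorname{Supp}\Phi(E)=\hat A$.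
\end{proof}

\begin{remark}\label{rem:split}
For every $\xi$, the bundle $L\otimes P_\xi$ has cohomology only in degree $0$ and $M\otimes P_\xi$ only in degree $1$, each of dimension $2$. So $\Phi(L)$ and $\Phi(M)[1]$ are vector bundles of rank $2$, and they are the cohomology sheaves of $\Phi(E)$ in degrees $0$ and $1$. Their ranks cancel in $\operatorname{ch}\Phi(E)$, in agreement with Theorem~\ref{thm:compl}(b). The split extension $L\oplus M$ has the same Chern character as $E$ but does not extend, even to a complex, by Theorem~\ref{thm:compl}(c), because $\chi(L)=2$. For $L\oplus M$ the space $H^2(\operatorname{End})$ is $H^2(\mathcal O)^{\oplus2}$, and the trace sees only the sum of the two components.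
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
Let $S$ be an abelian surface and $L$ an ample line bundle on $S$. Then $d=h^0(L)=\chi(L)=c_1(L)^2/2\ge1$. A general surface need not carry a line bundle of negative Euler characteristic, so we take as quotient a twisted ideal sheaf of points. We use the Serre correspondence \cite[Theorem 5.1.1]{HL}: for line bundles $L_1,L_2$ and a finite set $Z$ of points on a smooth projective surface $S$, there is an extension $0\to L_1\to E\to I_Z\otimes L_2\to0$ with $E$ locally free if the Cayley--Bacharach condition holds, namely every section of $L_1^{-1}\otimes L_2\otimes\omega_S$ that vanishes at all but one point of $Z$ vanishes on $Z$.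

The $d$-tuples of points at which no nonzero section of $L$ vanishes simultaneously form an open subset of $S^d$. It is nonempty: choose the points one by one, each outside the zero locus of some section vanishing at the previous ones. Since $S^{5d}$ is irreducible, there is a set $Z$ of $5d$ distinct points such that any $d$ of them have this property. As $5d-1\ge d$, only the zero section of $L$ vanishes at $5d-1$ points of $Z$. So the Cayley--Bacharach condition holds for $L^{-1}\otimes L^2\otimes\omega_S=L$, and there is an extension $0\to L\to E\to I_Z\otimes L^2\to0$ with $E$ locally free of rank $2$.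

It does not split, since $I_Z\otimes L^2$ is not locally free. We have $\operatorname{Hom}(L,I_Z\otimes L^2)=H^0(I_Z\otimes L)=0$. A map from $I_Z\otimes L^2$ to a line bundle extends over the finite set $Z$, so $\operatorname{Hom}(I_Z\otimes L^2,L)=H^0(L^{-1})=0$ and $\operatorname{End}(I_Z\otimes L^2)=\mathbb C$. By Lemma~\ref{lem:simple}, $E$ is simple. Further $\chi(E)=d+(4d-5d)=0$ and $c_1(E)^2=9c_1(L)^2\neq0$. By Theorem~\ref{thm:main}, $E$ extends. For every $\eta\in\hat S$ the bundle $L\otimes P_\eta$ is ample with $h^0=d$, so $H^0(E\otimes P_\eta)\neq0$ and $\operatorname{Supp}\Phi(E)=\hat S$.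

Now let $A$ surject onto $S$. After a translation the surjection is a homomorphism $p\colon A\to S$. By Lemma~\ref{lem:pullback}, $p^*E$ extends to $A^{NC}$. For $\eta\in\hat S$ we have $P_{\hat p(\eta)}=p^*P_\eta$, and $H^0(A,p^*(E\otimes P_\eta))\supset H^0(S,E\otimes P_\eta)\neq0$ because $p$ is surjective. So $\operatorname{Supp}\Phi(p^*E)\supset\hat p(\hat S)$. By Poincar\'e reducibility there is a homomorphism $q\colon S\to A$ with $pq=n$ for some integer $n\neq0$. Then $\hat q\hat p=n$, so $\hat p$ has finite kernel and $\dim\hat p(\hat S)=2$.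
\end{proof}

\section{The first obstruction}\label{sec:first}

Let $A$ be an abelian variety of any dimension $g$. We describe a necessary condition for lifting to $B_2$. In Theorem~\ref{thm:compl}(c) the given bundle is only quasi-isomorphic to the reduction of a complex, so the condition must be stated in terms of classes that are natural on $D^b(A)$.

\subsection{Components of the Atiyah class}
Let $A[\epsilon]=A\times\operatorname{Spec}\mathbb C[\epsilon]/\epsilon^2$, let $q\colon A[\epsilon]\to A$ be the projection, and let $\phi_i\colon A[\epsilon]\to A$ be the first-order flow of $\partial_i$, with $\phi_i^*f=f+\epsilon\,\partial_if$. The map $\phi_i$ is the composite of $q$ with an automorphism of $A[\epsilon]$ over $\mathbb C[\epsilon]/\epsilon^2$. So $\Pi_i=q_*\phi_i^*$ is an exact functor on coherent sheaves, and multiplication by $\epsilon$ gives a functorial exact sequence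
\begin{equation}\label{eq:Pi}
0\to E\to\Pi_i(E)\to E\to0 .
\end{equation}
Applied termwise to a complex, \eqref{eq:Pi} defines a morphism $a_i\colon E\to E[1]$ in $D^b(A)$. It commutes with chain maps, hence with all morphisms of $D^b(A)$: $a_i$ is a natural transformation $\mathrm{id}\to[1]$. For a vector bundle, \eqref{eq:aiCech} below shows that $a_i$ is, up to sign, the $i$-th component of the Atiyah class.

To compute with the $a_i$, let $E^\bullet$ be a bounded complex of vector bundles. Choose a finite affine cover $\{U_a\}$ and frames of all terms over each $U_a$. Let $W=\bigoplus_kW^k$ be a graded vector space with $\dim W^k=\operatorname{rk}E^k$. The complex is given by transition matrices $g_{ab}$ of degree $0$ and differentials $d_a$ of degree $1$ in $\mathcal O\otimes\operatorname{End}W$, subject to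
\begin{equation}\label{eq:data}
g_{ab}g_{bc}=g_{ac},\qquad g_{ab}d_b=d_ag_{ab},\qquad d_a^2=0 .
\end{equation}
Let $C^{p,q}=\prod_{a_0,\dots,a_p}\mathcal O(U_{a_0\cdots a_p})\otimes\operatorname{End}^qW$, the product over all $(p+1)$-tuples of indices, and let $C=\bigoplus C^{p,q}$ be graded by $p+q$. For $f\in C^{p,q}$ and $h\in C^{p',q'}$ put
\[
(f\cdot h)_{a_0\cdots a_{p+p'}}=(-1)^{qp'}f_{a_0\cdots a_p}h_{a_p\cdots a_{p+p'}},\qquad(\delta f)_{a_0\cdots a_{p+1}}=\sum_{k=0}^{p+1}(-1)^kf_{a_0\cdots\widehat{a_k}\cdots a_{p+1}} .
\]
This is the tensor product of the \v Cech dg algebra of $\mathcal O$ with the graded algebra $\operatorname{End}W$, so it is a dg algebra. The $\partial_i$ act on it as derivations of degree $0$ that commute with $\delta$. Let $x\in C^{1,0}\oplus C^{0,1}$ have components $x_{ab}=g_{ab}-1$ and $x_a=d_a$. The components of $\delta x+x\cdot x$ in bidegrees $(2,0)$, $(1,1)$, $(0,2)$ are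
\begin{gather*}
x_{bc}-x_{ac}+x_{ab}+x_{ab}x_{bc}=g_{ab}g_{bc}-g_{ac},\\
d_b-d_a+x_{ab}d_b-d_ax_{ab}=g_{ab}d_b-d_ag_{ab},\qquad d_a^2 .
\end{gather*}
So \eqref{eq:data} is the Maurer--Cartan equation $\delta x+x\cdot x=0$. Let $\delta_xf=\delta f+x\cdot f-(-1)^{p+q}f\cdot x$ for $f\in C^{p,q}$. Its component in $C^{p+1,q}$ is
\[
g_{a_0a_1}f_{a_1\cdots a_{p+1}}+\sum_{k=1}^p(-1)^kf_{a_0\cdots\widehat{a_k}\cdots a_{p+1}}+(-1)^{p+1}f_{a_0\cdots a_p}\,g_{a_pa_{p+1}},
\]
and its component in $C^{p,q+1}$ is $(-1)^p\big(d_{a_0}f_{a_0\cdots a_p}-(-1)^qf_{a_0\cdots a_p}d_{a_p}\big)$. Read $f_{a_0\cdots a_p}$ as the matrix of a section of $\mathcal Hom^q(E^\bullet,E^\bullet)$, with the frame over $U_{a_p}$ on the source and the frame over $U_{a_0}$ on the target. Then $(C,\delta_x)$ is the total \v Cech complex of $\mathcal Hom^\bullet(E^\bullet,E^\bullet)$, and the product is the cup product combined with composition. Hence $H^k(C,\delta_x)=\operatorname{Ext}^k(E^\bullet,E^\bullet)$, compatibly with products.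

Applying $\partial_i$ to the Maurer--Cartan equation gives $\delta_x(\partial_ix)=0$. We claim that
\begin{equation}\label{eq:aiCech}
a_i=\pm[\partial_ix]\in\operatorname{Ext}^1(E^\bullet,E^\bullet),
\end{equation}
with a sign that depends only on conventions and not on $i$. The complex $\phi_i^*E^\bullet$ has the data $g+\epsilon\,\partial_ig$ and $d+\epsilon\,\partial_id$. So $\Pi_i(E^\bullet)$ is given on $\epsilon W\oplus W$ by the element $x'=\begin{pmatrix}x&\partial_ix\\0&x\end{pmatrix}$. Up to a universal sign, $a_i$ is the image of $\mathrm{id}$ under the connecting map of $\mathcal Hom^\bullet(E^\bullet,-)$ applied to \eqref{eq:Pi}. Lift $\mathrm{id}$ to the constant $0$-cochain $\iota=\binom01$. Its differential is $\delta\iota+x'\cdot\iota-\iota\cdot x=\binom{\partial_ix}{x}-\binom0x=\binom{\partial_ix}0$. This proves \eqref{eq:aiCech}.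

\begin{lemma}\label{lem:first}
If $E\in D^b(A)$ is the reduction of a bounded complex of vector bundles on $A^{NC}$, or only of locally free $B_2$-modules, then
\begin{equation}\label{eq:comm}
a_ia_j-a_ja_i=0\quad\text{in }\operatorname{Ext}^2(E,E)\qquad\text{for all }i<j .
\end{equation}
\end{lemma}

\begin{proof}
By naturality of the $a_i$ we may replace $E$ by the reduced complex $E^\bullet$ itself. Lift the frames over the affine sets $U_a$ to frames of the $B_2$-modules. The complex over $B_2$ is then given by matrices $\tau(g_{ab})+y_{ab}$ and $\tau(d_a)+y_a$, where $y$ has coefficients in $K_2$, and these matrices satisfy \eqref{eq:data} over $B_2$. Since $\tau(1)=1$, this says that $\hat x=\tau(x)+y$ with $y\in C^1\otimes K_2$ satisfies $\delta\hat x+\hat x\cdot\hat x=0$ in the algebra of $B_2$-valued cochains. By \eqref{eq:star}, and because $B_2$ acts on $\mathcal O\otimes K_2$ through $\mathcal O$, the $K_2$-component of this equation is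
\[
\delta y+x\cdot y+y\cdot x+\tfrac12\sum_{i<j}\big(\partial_ix\cdot\partial_jx-\partial_jx\cdot\partial_ix\big)[e_i,e_j]=0 .
\]
The first three terms are $\delta_xy$, and the $[e_i,e_j]$ with $i<j$ form a basis of $K_2$. So each $\partial_ix\cdot\partial_jx-\partial_jx\cdot\partial_ix$ is $\delta_x$-exact, and \eqref{eq:aiCech} gives \eqref{eq:comm}.
\end{proof}

\begin{lemma}\label{lem:ch}
If a vector bundle $E$ on $A$ satisfies \eqref{eq:comm}, then $\operatorname{ch}_m(E)=0$ for all $m\ge2$.
\end{lemma}

\begin{proof}
We use the notation of Section~\ref{sec:dolb}. In the frame over $U_a$ write $\nabla_i=\partial_i+\eta_{a,i}$ with a smooth matrix $\eta_{a,i}$. Then $\bar\partial\eta_{a,i}=[\bar\partial,\nabla_i]=\alpha_i$. From $\partial_i+\eta_{a,i}=g_{ab}\circ(\partial_i+\eta_{b,i})\circ g_{ab}^{-1}$ we get $g_{ab}\eta_{b,i}g_{ab}^{-1}-\eta_{a,i}=(\partial_ig_{ab})g_{ab}^{-1}$, which is the cocycle $\partial_ix$ written in the frame over $U_a$. So the smooth $0$-cochain $(\eta_{a,i})_a$ shows that $a_i=\pm[\alpha_i]$ under the comparison of \v Cech and Dolbeault cohomology,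 with a sign independent of $i$. This comparison respects products, so \eqref{eq:comm} gives $\alpha_i\alpha_j-\alpha_j\alpha_i=\bar\partial\zeta_{ij}$ for some $\zeta_{ij}$. By \eqref{eq:curv} and $\bar\partial R=0$,
\[
\operatorname{tr}R^m=-\bar\partial\,\operatorname{tr}\Big(\sum_{i<j}dz_i\wedge dz_j\wedge\zeta_{ij}R^{m-2}\Big)\qquad(m\ge2).
\]
The closed form $\operatorname{tr}R^m$ therefore has average zero, so its de Rham class vanishes.
\end{proof}

\subsection{Vanishing of the Chern character}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]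
The object $E$ is represented by a bounded complex whose terms $E^k$ are vector bundles, each of which extends to $A^{NC}$. By Lemmas~\ref{lem:first} and~\ref{lem:ch}, $\operatorname{ch}_m(E^k)=0$ for $m\ge2$, and $\operatorname{ch}(E)=\sum_k(-1)^k\operatorname{ch}(E^k)$. Thus $\operatorname{ch}(E)\in H^0(A)\oplus H^2(A)$.

By Grothendieck--Riemann--Roch, with all Todd classes equal to $1$, we have $\operatorname{ch}\Phi(E)=\hat\pi_*\big(\pi^*\operatorname{ch}(E)\cdot e^{c_1(\mathcal P)}\big)$. This cohomological transform maps $H^p(A)$ to $H^{2g-p}(\hat A)$ (Mukai): $\mathcal P$ is trivial on $A\times\{0\}$ and $\{0\}\times\hat A$, so $c_1(\mathcal P)^k\in H^k(A)\otimes H^k(\hat A)$, and only $k=2g-p$ survives integration over $A$. Hence $\operatorname{ch}\Phi(E)\in H^{2g}(\hat A)\oplus H^{2g-2}(\hat A)$. Suppose $\Phi(E)=G[j]$ with $G$ a sheaf whose support has dimension $d\ge2$. Then $\operatorname{ch}_{g-d}(G)$ is the class of the cycle $\sum_Zm_ZZ$, where $Z$ runs over the $d$-dimensional components of the support and $m_Z\ge1$ is the length of $G$ at the generic point of $Z$.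 This class has positive degree with respect to an ample class, so it is nonzero, and it lies in $H^{2(g-d)}(\hat A)$ with $2(g-d)\le2g-4$. This is a contradiction.
\end{proof}

\subsection{Sums of simple bundles on a surface}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(c)]
\emph{Only if.} Let $E=\bigoplus_kE_k$ with $E_k$ simple, and suppose that $E$ extends to a bounded complex. By Lemma~\ref{lem:first}, \eqref{eq:comm} holds for $E$. The $a_i$ commute with the inclusion $E_k\to E$. Composing \eqref{eq:comm} with this inclusion and with the projection $E[2]\to E_k[2]$ gives \eqref{eq:comm} for $E_k$. By Lemma~\ref{lem:ch}, $\chi(E_k)=\operatorname{ch}_2(E_k)=0$.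

\emph{If.} Extensions of the summands can be added, so let $E$ be one simple bundle with $\chi(E)=0$. If $c_1(E)^2\neq0$, apply Theorem~\ref{thm:main}. Suppose $c_1(E)^2=0$. We show that $\dim\operatorname{Supp}\Phi(E)\le1$; then $E$ extends to a bounded complex of vector bundles by the known direction of Conjecture B.

Since $h^0(\operatorname{End}E)=h^2(\operatorname{End}E)=1$, Riemann--Roch gives
\[
2-h^1(\operatorname{End}E)=\chi(\operatorname{End}E)=2\operatorname{rk}(E)\operatorname{ch}_2(E)-c_1(E)^2=0,
\]
so $h^1(\operatorname{End}E)=2=\dim A$. By \cite[Theorem 5.8]{Muk}, a simple bundle $E$ on an abelian variety $A$ with $h^1(\operatorname{End}E)=\dim A$ is of the form $f_*N$ for an isogeny $f\colon Y\to A$ and a line bundle $N$ on $Y$. Recall the homomorphism $\phi_N\colon Y\to\hat Y$, $y\mapsto t_y^*N\otimes N^{-1}$. It is symmetric, $\widehat{\phi_N}=\phi_N$; it vanishes exactly for $N\in\operatorname{Pic}^0(Y)$ and does not change when $N$ is twisted by an element of $\operatorname{Pic}^0(Y)$; and its kernel is finite if and only if $\chi(N)\neq0$. Here $\chi(N)=\chi(E)=0$,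 so the identity component $Y_0$ of $\ker\phi_N$ is an abelian subvariety of dimension $\ge1$. Let $\iota\colon Y_0\to Y$ be the inclusion; the dual map $\hat\iota$ is restriction of line bundles to $Y_0$.

Fix $\xi\in\hat A$ and let $N'=N\otimes f^*P_\xi$, so that $H^\bullet(A,E\otimes P_\xi)=H^\bullet(Y,N')$ by the projection formula, and $\phi_{N'}=\phi_N$. From $\phi_N\iota=0$ we get $\phi_{N'|_{Y_0}}=\hat\iota\phi_N\iota=0$, so $N'|_{Y_0}\in\operatorname{Pic}^0(Y_0)$. By symmetry $\hat\iota\phi_N=\widehat{\phi_N\iota}=0$, so $(t_y^*N')|_{Y_0}\cong N'|_{Y_0}$ for every $y\in Y$. The fibers of $Y\to Y/Y_0$ are the translates of $Y_0$, and a nontrivial element of $\operatorname{Pic}^0(Y_0)$ has no cohomology. So if $N'|_{Y_0}$ is nontrivial, then $N'$ has no cohomology on any fiber, its derived direct image on $Y/Y_0$ vanishes, and $H^\bullet(Y,N')=0$. By \eqref{eq:supp}, $\operatorname{Supp}\Phi(E)$ is contained in the set of $\xi$ with $\hat\iota\hat f(\xi)=[N^{-1}|_{Y_0}]$. The homomorphism $\hat\iota\hat f\colon\hat A\to\hat Y\to\hat Y_0$ is surjective, since $\hat f$ is an isogeny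 and $\hat\iota$ is dual to an inclusion. Its fibers have dimension $2-\dim Y_0\le1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HL} Huybrechts and Lehn, \emph{The Geometry of Moduli Spaces of Sheaves}.

\bibitem{Muk} Mukai, \emph{Semi-homogeneous vector bundles on an abelian variety}.

\bibitem{Pol} Alexander Polishchuk, \emph{NC-smooth thickenings and Jacobians}, arXiv:2505.04023 (2025).

\end{thebibliography}
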